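# Schmidt's game, determinacy, and choice functions read off from balls

## A tug of war on the line

Two players shrink an interval. Player I opens with a closed interval of radius $1$. Player II answers with an interval inside it, of one tenth the radius. Then I picks one inside that, again of one tenth the radius, and so on. Exactly one point $z$ lies in all the intervals.

Suppose II wants $|z|$ large and I wants it small. If the current ball has center $w$ and radius $r$, the next ball has radius $r/10$ and must lie inside, so the center can shift by at most $\frac{9}{10}r$. If I opens at $0$ and both pull as hard as they can, with II starting to the right, the centers are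
$$0,\quad 0.9,\quad 0.9-0.09=0.81,\quad 0.81+0.009=0.819,\quad 0.819-0.0009=0.8181,\ \dots$$
and $z=0.8181\ldots=\frac9{11}$. In general, facing a ball of I of radius $r$, II gains $0.9r$ by moving away from $0$, and I's answer takes back at most $0.09r$. The net gain is at least $0.81r$ per round, and I's radii are $1,\frac1{100},\frac1{100^2},\dots$, so II can guarantee
$$|z|\ge |x_0|+0.81\Big(1+\tfrac1{100}+\tfrac1{100^2}+\cdots\Big)=|x_0|+\tfrac{9}{11},$$
where $x_0$ is I's first center. Conversely, if I opens at $0$ and always moves toward $0$ as far as allowed (stopping at $0$), each round raises the distance by at most $0.81r$, so I guarantees $|z|\le\frac9{11}$.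

Now let II win iff $z\in T_E=\{|z|>\frac9{11}\}\cup E$ with $E\subseteq\{-\frac9{11},\frac9{11}\}$.

- If $E=\emptyset$, I wins: open at $0$ and pull back.
- If $E=\{\frac9{11}\}$, II wins. If $x_0\ne0$, II pushes away and gets $|z|>\frac9{11}$. If $x_0=0$, II moves first to $0.9$ and then always pushes away. The centers stay positive, so $z\ge\frac9{11}$, which puts $z$ in $T_E$.

At the critical distance $\frac9{11}$ nobody has any freedom, except II in her first move: she chooses a side, and the choice survives to the end as the sign of $z$.

Replace the point $0$ by a line in $\mathbb R^3$. Then I opens at a point of the line, which is a real number $x$. II chooses a perpendicular direction, a point $\theta$ of a circle. At the critical distance everything else is forced. If the target allows only certain $\theta$ for each $x$, a winning strategy for II contains a function $x\mapsto\theta(x)$ picking an allowed direction: a choice function for a family of sets of reals. So the assumption that all such games are determined seems to have strong consequences. How strong are they?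

## Rules, axioms and the theorems

We work in $\mathsf{ZF}+\mathsf{DC}$. Here $\mathsf{DC}$ (dependent choice) says: if $R$ is a relation on a nonempty set $X$ such that every $x\in X$ has some $y$ with $x\,R\,y$, then there is a sequence with $x_k\,R\,x_{k+1}$ for all $k$. A game is *determined* if one of the two players has a winning strategy.

**Definition (the axioms).** $\mathsf{AD}$: every two-player game of length $\omega$ in which the players alternately play natural numbers is determined. $\mathsf{AD}_{\mathbb R}$: the same for games in which they alternately play reals. $\mathsf{Unif}$: every $W\subseteq\mathbb R\times\mathbb R$ contains a function with the same domain.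

For example, $W=\{(x,y):y^2=x\}$ has domain $[0,\infty)$ and contains $x\mapsto\sqrt x$. The force of $\mathsf{Unif}$ is that it speaks about all $W$, without a formula for the chosen value.

**Definition (Schmidt's game).** Parameters: $\alpha,\beta\in(0,1)$ and a target $T\subseteq\mathbb R^n$. A move is a closed ball $B(x,r)$, formally the pair $(x,r)$ with $r>0$. Player I plays $B(x_0,\rho_0)$, II plays $B(x_1,\rho_1)$ with $\rho_1=\alpha\rho_0$, I plays $B(x_2,\rho_2)$ with $\rho_2=\beta\rho_1$, and so on: II's moves multiply the radius by $\alpha$, I's later moves multiply it by $\beta$. Each move must be nested in the previous one,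
$$|x_k-x_{k+1}|+\rho_{k+1}\le\rho_k, \tag{1}$$
and the first player to violate the rules loses. If nobody does, $\bigcap_kB(x_k,\rho_k)$ is a single point, the *outcome*, and II wins iff it lies in $T$. In the $(\alpha,\beta,\rho)$ game the first radius must be $\rho_0=\rho$; in the $(\alpha,\beta)$ game I chooses $\rho_0>0$ freely.

In $\mathbb R^n$ condition (1) says exactly that the new ball is contained in the old one. Facing $B(w,r)$, II may move the center by at most $(1-\alpha)r$ and I by at most $(1-\beta)r$. The outcome lies in every ball played. The example above is the $(\frac1{10},\frac1{10},1)$ game on $\mathbb R$ with target $T_E$.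

*$(\alpha,\beta,\rho)$-Schmidt determinacy on $\mathbb R^n$* says that for all $\alpha,\beta\in(0,1)$, $\rho>0$, $T\subseteq\mathbb R^n$ the $(\alpha,\beta,\rho)$ game with target $T$ is determined. *$(\alpha,\beta)$-Schmidt determinacy on $\mathbb R^n$* says that for all $\alpha,\beta\in(0,1)$ and all $T$ the $(\alpha,\beta)$ game is determined.

The problem comes from Logan Crone, Lior Fishman and Stephen Jackson, "Determinacy of Schmidt's Game and Other Intersection Games", arXiv:1712.01227 (2017). Two known results set the scene. First, $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ proves $(\alpha,\beta,\rho)$-Schmidt determinacy on $\mathbb R$; call this *known result 1*. Second, if $\mathsf{ZF}+\mathsf{AD}$ is consistent, there is a model of $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ in which, for $n\ge3$, some $(\alpha,\beta,\rho)$ game on $\mathbb R^n$ is not determined. So two questions arise. (a) For fixed $n\ge1$, does either form of Schmidt determinacy on $\mathbb R^n$ imply $\mathsf{AD}$? (b) For fixed $n\ge3$, does either form imply $\mathsf{AD}_{\mathbb R}$? Both answers are yes, for both variants,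 and one pair of parameters is enough.

**Theorem A.** Let $n\ge1$, $\alpha=\beta=10^{-6}$. If all Schmidt $(\alpha,\beta)$ games on $\mathbb R^n$ are determined, or if for one fixed $\rho>0$ all Schmidt $(\alpha,\beta,\rho)$ games on $\mathbb R^n$ are determined, then $\mathsf{AD}$ holds.

**Theorem B.** Let $n\ge3$, $\alpha=\beta=10^{-6}$. Under either hypothesis of Theorem A (on $\mathbb R^n$), $\mathsf{Unif}$ holds. Hence $\mathsf{AD}_{\mathbb R}$ holds.

**Theorem C.** For $n\ge3$ the following are equivalent: $\mathsf{AD}_{\mathbb R}$; $(\alpha,\beta,\rho)$-Schmidt determinacy on $\mathbb R^n$; $(\alpha,\beta)$-Schmidt determinacy on $\mathbb R^n$; either of the last two restricted to $\alpha=\beta=10^{-6}$ (and one $\rho$). For $n=1$, $(\alpha,\beta,\rho)$-Schmidt determinacy is equivalent to $\mathsf{AD}$.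

**Theorem D.** Let $\alpha,\beta\in(0,1)$, $\rho>0$.

1. If $n\ge3$ and $\alpha(2-\beta)<1$, then determinacy of all Schmidt $(\alpha,\beta,\rho)$ games on $\mathbb R^n$ for this one triple implies $\mathsf{Unif}$.
2. If $\alpha(2-\beta)\ge1$, all Schmidt $(\alpha,\beta,\rho)$ and $(\alpha,\beta)$ games on every $\mathbb R^n$ are determined (in $\mathsf{ZF}$).
3. If $\beta(2-\alpha)\ge1$, all Schmidt $(\alpha,\beta)$ games on every $\mathbb R^n$ are determined (in $\mathsf{ZF}+\mathsf{DC}$).

One published theorem is quoted without proof, and only for the word "Hence" in Theorem B: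

**Quoted theorem $(\ast)$.** $\mathsf{ZF}+\mathsf{DC}$ proves that $\mathsf{AD}+\mathsf{Unif}$ implies $\mathsf{AD}_{\mathbb R}$.

This is due to Becker, Martin and Woodin. Call a set of reals Suslin if it is the projection of a tree on $\omega\times\kappa$ for some ordinal $\kappa$. Under $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$, $\mathsf{Unif}$ implies that every set of reals is Suslin (Becker, Woodin; see H. Becker, *A property equivalent to the existence of scales*, Trans. AMS 287 (1985)), and if every set of reals is Suslin then $\mathsf{AD}_{\mathbb R}$ holds (Martin, Woodin; see D. A. Martin and W. H. Woodin, *Weakly homogeneous trees*, in Games, Scales and Suslin Cardinals, The Cabal Seminar I). See also Kanamori, *The Higher Infinite*, §32. Apart from $(\ast)$ and known result 1, which is used for $n=1$ in Theorem C, everything is proved below.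

## Lowering the dimension, rescaling, and playing with bits

**Lemma 1 (dimension).** Let $m\le n$, $T\subseteq\mathbb R^m$. If Schmidt's $(\alpha,\beta)$ (resp. $(\alpha,\beta,\rho)$) game on $\mathbb R^n$ with target $T\times\mathbb R^{n-m}$ is determined, so is the one on $\mathbb R^m$ with target $T$.

*Proof.* Let $\Sigma$ be a winning strategy of a player $X$ on $\mathbb R^n$. While playing on $\mathbb R^m$, $X$ keeps an auxiliary run on $\mathbb R^n$ with centers $(x_k,w_k)$ and the same radii. An opponent move with center $x_k$ is copied as $(x_k,w_{k-1})$, with $w=0$ at a first move. The distance to the previous center is unchanged, so the copy is legal iff $x_k$ is. $X$'s moves in the auxiliary run come from $\Sigma$, and $X$ plays their first components; this is legal because projections are 1-Lipschitz. The auxiliary outcome is in $T\times\mathbb R^{n-m}$ iff $\lim x_k\in T$. So $X$ wins. $\square$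

Hence Theorem A needs proof only for $n=1$, and the $\mathsf{Unif}$ statements only for $n=3$. Also, the map $x\mapsto(\rho'/\rho)x$ carries runs of the $(\alpha,\beta,\rho)$ game with target $T$ to runs of the $(\alpha,\beta,\rho')$ game with target $(\rho'/\rho)T$. So if the hypothesis holds for one $\rho$, it holds for every $\rho$, and we may use whichever is convenient.

**Definition (bit game).** For $A\subseteq2^\omega$ let $G(A)$ be the game in which I and II alternately play bits $a_0,c_0,a_1,c_1,\dots$, and I wins iff $(a_0,c_0,a_1,c_1,\dots)\in A$.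

For example, if $A$ is the set of runs with $c_0=1$, then II wins $G(A)$ by playing $c_0=0$.

**Lemma 2.** If all $G(A)$ are determined, $\mathsf{AD}$ holds.

*Proof.* Let an integer game with payoff $B\subseteq\omega^\omega$ for I be given. Play bits as follows. At each time one player is active, at first I. The active player plays $1^m0$ (that is, $m$ ones and then a zero) to encode the integer $m$, and the other player's bits are ignored meanwhile. After that $0$ the other player becomes active, starting with his next bit. A player who is active forever loses; otherwise I wins iff the decoded sequence is in $B$. This is a game $G(A)$.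

Let $X$ have a winning strategy in it. In the integer game, $X$ simulates: each integer $m$ of the opponent is fed in as $1^m0$, ignoring $X$'s bits meanwhile; while $X$ is active, the opponent's bits are fed in as $0$ until the strategy plays its $0$, which completes $X$'s integer. It must play it, since otherwise $X$ would be active forever in a run following a winning strategy. The decoded sequence is the run of the integer game, so $X$ wins. $\square$

**Lemma 3 (circle form of uniformization).** Let $e_1=(1,0,0)\in\mathbb R^3$, $\mathbb S=\{\theta\perp e_1:|\theta|=1\}$, and let $J$ be $\mathbb R$ or $(-\frac12,\frac12)$. Suppose every $Z\subseteq J\times\mathbb S$ with $Z_x=\{\theta:(x,\theta)\in Z\}\ne\emptyset$ for all $x\in J$ admits $F:J\to\mathbb S$ with $F(x)\in Z_x$ for all $x$. Then $\mathsf{Unif}$ holds.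

*Proof.* Given $W\subseteq\mathbb R\times\mathbb R$, let $W'$ be $W$ together with all $(x,0)$, $x\notin\operatorname{dom}W$. Fix a bijection $g:\mathbb R\to J$ and an injection $\iota:\mathbb R\to\mathbb S$, and put $Z=\{(g(x),\iota(y)):(x,y)\in W'\}$. With $F$ for $Z$, the function $x\mapsto\iota^{-1}(F(g(x)))$, restricted to $\operatorname{dom}W$, is contained in $W$. $\square$

## Writing a bit game into decimal digits: Theorem A

From here up to the end of the proof of Theorem B (except in the section on a fixed radius), $\varepsilon:=\alpha=\beta=10^{-6}$. In this section we work in $\mathbb R$.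

For $L\ge1$ let $x[L]=\lfloor10^Lx\rfloor\bmod10$, the $L$-th decimal digit. A *level-$K$ interval* ($K\ge0$) is $[i10^{-K},(i+1)10^{-K})$ with $i\in\mathbb Z$. The digits $x[1],\dots,x[K]$ are constant on it, and its ten level-$(K+1)$ subintervals carry the values $0,\dots,9$ of $x[K+1]$. A closed interval of length at least $2\cdot10^{-K}$ contains the closure of a level-$K$ interval; when we pick one, we pick the leftmost. Let $b(t)=1$ if $t=1$ and $b(t)=0$ otherwise.

*A direct coding, and where it breaks.* A ball controls digits: a player who moves when the radius is near $10^{-L}$ can decide the $L$-th digit. So one would read $a_i=b(x[12i+6])$, $c_i=b(x[12i+12])$, and let $T$ be the set of $x$ whose decoded run is not in $A$. With first radius $1000$, I's balls have radii $10^{3-12k}$, and the digits $12k+6$ and $12k+12$ come under the control of I and II in the right order. But if I chooses the radius, two things go wrong.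

- Let $A$ be the set of runs with $c_0=1$, so that II wins $G(A)$. I opens with $B(1.5\cdot10^{-12},10^{-13})$, on which $x[12]=1$. The outcome has $c_0=1$, so I wins Schmidt's game: I has made II's move.
- If I opens with radius $10^{-2}$, her balls have radii $10^{-2-12k}$. The computation of Step 1 below shows that II can then set digit $12k+6$. On the other hand, I, facing II's ball of radius $10^{-8-12k}$, can set digit $12k+12$: that ball contains the closure of a level-$(12k+11)$ interval, and I's next radius $10^{-14-12k}$ is at most $\frac14 10^{-(12k+12)}$. Each player writes the other's digits.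

The target must therefore punish openings of the wrong phase, and it must say where the record begins, so that digits fixed by the opening ball do not count. The digit $3$ in certain places will do the first, and a marker digit $2$, written by II, the second.

**Target.** For $A\subseteq2^\omega$ let $x\in T_A$ iff one of these holds:

- (V) $x[L]=3$ for some $L\ge1$ with $L\bmod12\in\{4,6,8\}$;
- not (V), the set $M(x)=\{j\ge1:x[12j]=2\}$ is finite and nonempty, and with $m=\max M(x)$ and
$$a_i=b\big(x[12(m+i)+6]\big),\qquad c_i=b\big(x[12(m+i+1)]\big)\qquad(i\ge0),$$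
we have $(a_0,c_0,a_1,c_1,\dots)\notin A$.

We treat the $(\varepsilon,\varepsilon)$ game and the $(\varepsilon,\varepsilon,1000)$ game with target $T_A$ together, and show that a winning strategy of either player in either game gives the same player a winning strategy in $G(A)$.

**Step 1: setting a digit.** This step says when II can choose the value of $x[L]$. *If I's ball has radius $r$ and*
$$10^{1-L}\le r\le\tfrac14 10^{6-L},\qquad L\ge1, \tag{2}$$
*then II can set $x[L]$ to any value $t$.* Indeed, I's ball has length $2r\ge2\cdot10^{-(L-1)}$, so it contains the closure of a level-$(L-1)$ interval $V$. II centers her ball at the midpoint of the level-$L$ subinterval of $V$ with last digit $t$. Her radius is $10^{-6}r\le\frac14 10^{-L}$, so her ball lies in the interior of that subinterval. It is contained in I's ball, hence legal, and the outcome has $x[L]=t$.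

**Step 2: a winning strategy of I has the right phase.** This step pins down I's opening radius modulo powers of $10^{12}$. Let $\sigma$ be winning for I, with first radius $\rho_0$. I's balls have radii $r_k=10^{-12k}\rho_0$. *Claim: $\rho_0=\lambda10^{-12q}$ with $q\in\mathbb Z$ and $\lambda\in(25,10^5)$.*

Every positive real is $\lambda10^{-12q}$ with $\lambda\in[10^{-7},10^5)$. Suppose $\lambda\in[10^{-7},25]$. For $a=4,6,8$ the intervals $[10^{1-a},\frac14 10^{6-a}]$ are
$$[10^{-3},25],\qquad[10^{-5},\tfrac14],\qquad[10^{-7},\tfrac1{400}],$$
and they cover $[10^{-7},25]$. Choose $a$ with $\lambda$ in its interval, and $k\ge0$ with $q+k\ge0$. For $L=12(q+k)+a\ge1$ and $r_k=\lambda10^{-12(q+k)}$ condition (2) holds. So II can play concentrically until I's $k$-th ball and then set $x[L]=3$. The outcome satisfies (V), so II beats $\sigma$, a contradiction.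

**Step 3: I's winning strategy gives one in $G(A)$.** Here II writes a marker and then her bits, and $\sigma$'s balls supply I's bits. Write $r_k=\lambda10^{-12j}$ with $j=q+k$. For $j\ge1$ condition (2) holds with $L=12j$, since $10\le\lambda\le\frac14 10^6$. Thus II can set $x[12j]$ at that moment. Let $j_1=\max(1,q)$.

Against $\sigma$, let II play concentrically until $j=j_1$ and then set $x[12j_1]=2$. At $j=j_1+i+1$ ($i\ge0$) let $V_j$ be the leftmost level-$(12j-1)$ interval with closure in $\sigma$'s ball. The digit of level $12(j_1+i)+6=12j-6\le12j-1$ is constant on $V_j$. Put $a_i=b(x[12j-6])$, computed on $V_j$. This is I's move in $G(A)$. When the opponent in $G(A)$ replies $c_i$, II sets $x[12j]=c_i$ inside $V_j$ as in Step 1.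

Let $x$ be the outcome. Since $\sigma$ wins, $x\notin T_A$, so (V) fails. We have $x[12j_1]=2$ and $x[12j]\in\{0,1\}$ for $j>j_1$, so $\max M(x)=j_1$. The run decoded from $x$ is $(a_0,c_0,a_1,c_1,\dots)$. Since $x\notin T_A$, it lies in $A$. So I wins $G(A)$ in this way.

**Step 4: how I writes bits against a strategy of II.** Let $\pi$ be winning for II in either game. For $a\in2^\omega$ let I play as follows. She opens with $(0,1000)$. II's $k$-th ball ($k\ge0$) has radius $10^{-3-12k}$, so it contains the closure of a leftmost level-$(12k+3)$ interval $V_k$. I centers her next ball, of radius $10^{-9-12k}\le\frac14 10^{-(12k+8)}$, at the midpoint of the level-$(12k+8)$ subinterval of $V_k$ whose digits at levels $12k+4,\dots,12k+8$ are $0,0,a_k,0,0$. Let $x_a$ be the outcome. It lies in every $V_k$. Its digits at levels $12k+4,12k+6,12k+8$ are $0,a_k,0$, never $3$, so (V) fails for $x_a$.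

For $k\ge1$ let $e_k(a_0,\dots,a_{k-1})$ be the value of $x[12k]$ on $V_k$; at that moment I has used only $a_0,\dots,a_{k-1}$. Since $\pi$ wins, $x_a\in T_A$, so for every $a$ the set $M(x_a)=\{k\ge1:e_k(a{\restriction}k)=2\}$ is finite and nonempty.

**Step 5: a last marker exists, and II wins $G(A)$ after it.** This step finds a position after which $\pi$ never writes a marker again. *There is $u\in2^m$, $m\ge1$, with $e_m(u)=2$ such that no proper extension $v$ of $u$ has $e_{|v|}(v)=2$.* Otherwise start with some $u$ with $e_{|u|}(u)=2$, which exists as $M(x_a)\ne\emptyset$, and repeatedly take the first such proper extension in a fixed enumeration of $2^{<\omega}$. The union is some $a\in2^\omega$ with $M(x_a)$ infinite, a contradiction.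

In $G(A)$, II answers $a_0',\dots,a_i'$ with $c_i=b\big(e_{m+i+1}(u^\frown(a_0',\dots,a_i'))\big)$. For $a=u^\frown a'$ we have $\max M(x_a)=m$. The digit of $x_a$ at level $12(m+i)+6$ is $a_{m+i}=a_i'$, and the digit at level $12(m+i+1)$ is $e_{m+i+1}(a{\restriction}(m+i+1))$. So the run decoded from $x_a$ is $(a_0',c_0,a_1',c_1,\dots)$. Since $x_a\in T_A$ and (V) fails, this run is not in $A$, and II wins.

Thus determinacy of either game with target $T_A$ gives determinacy of $G(A)$. By Lemmas 1 and 2 and rescaling, Theorem A is proved, and with it the answer yes to (a). $\square$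

## Distance to points, segments and lines

For uniformization we play in $\mathbb R^3$, and tugs of war are fought over the distance to a set $K$. From now on $K$ is a point, a closed segment parallel to $e_1$, or the line $\mathbb Re_1$. Nearest points in $K$ exist and are unique, and $d(\cdot,K)$ is 1-Lipschitz.

Call a unit vector $e$ *outward at* $b\in K$ if $\langle k-b,e\rangle\le0$ for all $k\in K$. At a point piece $K=\{b\}$ every unit vector is outward. At a relative interior point of a segment, or at any point of the line, the outward vectors are exactly those of $\mathbb S$. At an endpoint of a segment all of $\mathbb S$ is outward, and so is the vector among $\pm e_1$ pointing away from the segment.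

- *If $e$ is outward at $b$, then for every $w\ge0$ we have $d(b+we,K)=w$ with nearest point $b$.* For $k\in K$, $|b+we-k|^2=w^2-2w\langle e,k-b\rangle+|b-k|^2\ge w^2+|b-k|^2$.
- *If $b$ is the nearest point of $K$ to $z\notin K$, then $e=(z-b)/|z-b|$ is outward at $b$.* Otherwise $\langle k-b,e\rangle>0$ for some $k\in K$, and points of $[b,k]$ close to $b$ are nearer to $z$ than $b$.

**(P)** *For all $z$ and $w\ge0$ there is $z'$ with $d(z',K)=w$ and $|z'-z|=|w-d(z,K)|$.* Let $b$ be the nearest point to $z$, let $e=(z-b)/|z-b|$ if $z\notin K$ and $e\in\mathbb S$ arbitrary if $z=b\in K$, and take $z'=b+we$.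

**(P′)** *If $d(z',K)=d(z,K)+|z'-z|$ and $d(z,K)>0$, then $z,z'$ have the same nearest point $b$, and $z\in[b,z']$.* Let $b$ be nearest to $z$. Then $|z'-b|\le|z'-z|+|z-b|=d(z',K)\le|z'-b|$. So $b$ is nearest to $z'$, and equality in the triangle inequality gives $z\in[b,z']$.

**Definition (pushing).** Let a player face the opponent's ball $B(w,r)$ and be allowed to shift the center by at most $t$ (so $t=(1-\alpha)r$ for II, $t=(1-\beta)r$ for I). To *push away from $K$* is to move to the point $y$ given by (P) with $d(y,K)=d(w,K)+t$. To *push toward $K$* is to move along the segment from $w$ to its nearest point in $K$, to the point $y$ with $d(y,K)=\max(0,d(w,K)-t)$.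

## A fixed radius: a choice function read off an axis

We now prove Theorem D(1), which turns the picture from the opening into a proof. It shows how a strategy yields uniformization, and its limitation shows what Theorem B still needs.

By Lemma 1 let $n=3$. Let $\ell=\mathbb Re_1$, $u(z)=d(z,\ell)$, and
$$c=(1-\alpha)-(1-\beta)\alpha=1-2\alpha+\alpha\beta,\qquad h=\frac{c\rho}{1-\alpha\beta}=\sum_{l\ge0}c(\alpha\beta)^l\rho .$$
The hypothesis $\alpha(2-\beta)<1$ says $c>0$. (For $\alpha=\beta=\frac1{10}$ and $\rho=1$ we get $c=0.81$ and $h=\frac9{11}$.) Let $Z\subseteq\mathbb R\times\mathbb S$ with all $Z_x\neq\emptyset$, and put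
$$T=\{u>h\}\cup\{xe_1+h\theta:(x,\theta)\in Z\}.$$

**Step 1: I has no winning strategy.** To beat a given strategy of I, II needs a single value from a single set $Z_x$, so no choice function is used. Let I's strategy, which we may assume plays legally, open at $x_0$. When II pushes away from $\ell$ against an I-ball of radius $r'$, $u$ rises by $(1-\alpha)r'$, and I's answer lowers it by at most $(1-\beta)\alpha r'$. The net gain is at least $cr'>0$.

If $u(x_0)>0$, II always pushes away and gets $u(z)\ge u(x_0)+h>h$, so $z\in T$. If $x_0=xe_1$, II chooses $\theta\in Z_x$, moves first to $x_0+(1-\alpha)\rho\theta$, and then always pushes away. Then $u(z)\ge h$, and $u(z)>h$, hence $z\in T$, unless every I-move after the first lowers $u$ by the maximal amount. In that case consider an I-move from center $y'$ (II-ball of radius $r''$) to $x'$. We have $u(y')-u(x')=(1-\beta)r''\ge|y'-x'|$, so $u(y')=u(x')+|y'-x'|$, and $u(x')>0$ by the net gain. By (P′), $x'$ lies on the segment from $y'$ to its nearest point in $\ell$. Pushing away from $x'$ with $u(x')>0$ stays on the same ray. By induction all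 later centers lie on $x_0+\mathbb R_+\theta$, so $z=xe_1+h\theta\in T$. II wins in all cases.

**Step 2: a winning strategy of II uniformizes $Z$.** By determinacy and Step 1, II has a winning strategy $\pi$. For $x\in\mathbb R$ let I open at $xe_1$, let $y$ be the center of $\pi$'s answer, and let I push toward $\ell$ forever. A round starting from an I-ball with center $w$ and radius $r'$ leads to an I-center with
$$u\le\max(0,u(w)+cr')=u(w)+cr'.$$
The inequality is strict if II raises $u$ by less than $(1-\alpha)r'$; this includes the case of truncation at $0$, as $0<u(w)+cr'$. If it is strict in one round, summing over all rounds gives $u(z)<h$, so $z\notin T$, a contradiction. So II raises $u$ maximally in every round.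

In the first round $(1-\alpha)\rho=u(y)\le|y-xe_1|\le(1-\alpha)\rho$. Hence $xe_1$ is the nearest point of $\ell$ to $y$, and $y=xe_1+(1-\alpha)\rho\,\theta$ with $\theta\in\mathbb S$. I's push moves along this ray and ends at $u=c\rho>0$. In later rounds the I-center $w$ lies on the ray with $u(w)>0$, and II's move to $y'$ satisfies $u(y')=u(w)+|y'-w|$. By (P′), $y'$ is on the ray, and I's push stays on it. So $z=xe_1+h\theta$. Since $z\in T$, $u(z)=h>0$, and $x,\theta$ are determined by $z$, we get $(x,\theta)\in Z$. Thus $F(x)=(y-xe_1)/((1-\alpha)\rho)$ satisfies $F(x)\in Z_x$ for all $x\in\mathbb R$. By Lemma 3, $\mathsf{Unif}$ holds. $\square$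

*Why dimension three.* In $\mathbb R^2$ the unit vectors perpendicular to $e_1$ are only $\pm e_2$. This coding would then only choose from sets with at most two given elements, which is no choice at all.

*Where it stops.* Since $10^{-6}(2-10^{-6})<1$, the fixed-radius half of the $\mathsf{Unif}$ claim of Theorem B is already proved. But in the $(\alpha,\beta)$ game this target is useless. Let I open at $0$ with $\rho_0=\rho/2$ and push toward $\ell$. The bound of Step 2 gives $u(z)\le\frac{c\rho_0}{1-\alpha\beta}=\frac h2<h$, so I wins whatever $Z$ is. Changing $h$ does not help, because for any $h>0$ player I can open with a radius that is small enough. The game is determined, and the winning strategy contains no information about $Z$.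

*What gets past this.* We exchange the roles. Player I, who controls the radius, shall be the one whose strategy reveals directions. II will choose a point $x$ on a short segment $L$, and I will have to leave $L$ in a direction $\theta\in Z_x$, at a critical distance. To make I's radius come out right, we place such segments at infinitely many scales and build the set $S$ where I wins so that I can survive only if her opening radius is one of $r_i=10^{-12i}$. If it is slightly too large, II can pull the outcome too far from a skeleton $Y_i$. If it is slightly too small, II can occupy a segment so tightly that I cannot get far enough away from it. If it is in between, II can leave the skeleton's neighborhood at once. Showing that II has no winning strategy again takes only one value from one $Z_x$ at a time.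

## The skeletons $Y_i$ in $\mathbb R^3$

From here to the end of the proof of Theorem B, $\alpha=\beta=\varepsilon=10^{-6}$ and $n=3$. By Lemma 3, fix $Z\subseteq(-\frac12,\frac12)\times\mathbb S$ with $Z_x\ne\emptyset$ for all $x$; we look for $F$ with $F(x)\in Z_x$ for all $x$.

Let $\kappa=\frac{1-\varepsilon}{1+\varepsilon}$, so $\kappa(1-\varepsilon^2)=(1-\varepsilon)^2$. A player facing $B(w,r)$ may shift the center by $(1-\varepsilon)r$; the opponent's next move changes $d(\cdot,K)$ by at most $(1-\varepsilon)\varepsilon r$; the opponent's next radius is $\varepsilon^2r$. Summing geometric series gives two estimates for the outcome $z$.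

**(Pu1)** *Pushing away from $K$ forever, starting against the opponent's ball $B(w,r)$, gives $d(z,K)\ge d(w,K)+\sum_l(1-\varepsilon)^2\varepsilon^{2l}r=d(w,K)+\kappa r$.*

**(Pu2)** *Having played $B(y,s)$ and then pushing toward $K$ forever gives $d(z,K)\le d(y,K)+\kappa s$.* After one round the distance is at most $\max(0,d(y,K)+(1-\varepsilon)s-(1-\varepsilon)\varepsilon s)=d(y,K)+(1-\varepsilon)^2s$, and the radius is then $\varepsilon^2s$.

**Constants.** For $i\ge0$ put
$$r_i=\varepsilon^{2i},\quad s_i=\varepsilon r_i,\quad h_i=\kappa r_i,\quad\omega_i=(1-\varepsilon)^2r_i,\quad\tau_i=(1-\varepsilon)s_i,\quad f_i=\tfrac{r_i}{100},\quad\Delta_i=10^4r_i,$$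
so $r_{i+1}=\varepsilon s_i$. Here $r_i$ and $s_i$ are the radii of I's and II's balls in a run with first radius $1$. Direct computation gives
$$\omega_i+\tau_i=(1-\varepsilon)r_i,\qquad h_i-h_{i+1}=\omega_i,\qquad\sum_{k\ge i}\omega_k=h_i,\qquad\tau_i-h_{i+1}=\kappa s_i; \tag{3}$$
the last one is $(1-\varepsilon)s_i\big(1-\frac{\varepsilon}{1+\varepsilon}\big)=\frac{1-\varepsilon}{1+\varepsilon}s_i$. Also $f_{i+1}=10^{-8}s_i$, $\Delta_{i+1}=10^{-2}s_i$ and $f_i=10^4s_i$.

**Definition (pieces).** For $0\le a\le b$ let $A(K;a,b)=\{z:a\le d(z,K)\le b\}$. We define finite indexed families $\mathcal P_i$ of *pieces*. A piece is a *point piece* $\{q\}$ (with $K=\{q\}$, $a=b=0$) or a *shell piece* $A(K;a,a+f_i)$, with $K$ a point or a segment. Let $Y_i=\bigcup\mathcal P_i$, a compact set, and $N_i=\{z:d(z,Y_i)\le\omega_i\}$. We maintain: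

$(\mathrm H_i)$: pieces with distinct indices are at distance at least $\Delta_i$, and every shell piece has $a\ge\Delta_i$.

$\mathcal P_0$ consists of the point piece $\{0\}$, so $(\mathrm H_0)$ holds. Given $\mathcal P_i$ with $(\mathrm H_i)$, put $N(P)=\{z:d(z,P)\le\omega_i\}$ for $P\in\mathcal P_i$, so $N_i=\bigcup_PN(P)$. By the Lipschitz property and (P),
$$N(\{q\})=B(q,\omega_i),\qquad N(A(K;a,a+f_i))=A(K;a-\omega_i,a+f_i+\omega_i),\quad a-\omega_i>0.$$
The *end values* of $N(P)$ are $a-\omega_i$ and $a+f_i+\omega_i$ for shells, and $\omega_i$ for point pieces. Different sets $N(P)$ are at distance at least $\Delta_i-2\omega_i\ge9000r_i$. Let $N_i^c=\mathbb R^3\setminus N_i$ and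
$$C_i=\{p\in10s_i\mathbb Z^3:d(p,N_i^c)\ge10s_i\},\quad L_p=\{p+xs_ie_1:|x|\le\tfrac12\},\quad\mathcal L_i=\{L_p:p\in C_i\},$$
$$Q_i=\{q\in s_i\mathbb Z^3:d(q,N_i^c)\ge\tfrac{s_i}{20},\ d(q,L)\ge\tau_i+\tfrac{s_i}{20}\text{ for all }L\in\mathcal L_i\}.$$
These are finite, since $N_i$ is bounded. Members of $\mathcal L_i$ have length $s_i$, so the $\mathcal L_i$ are disjoint for different $i$. The family $\mathcal P_{i+1}$ consists of:

- (o) for each shell piece $A(K;a,a+f_i)\in\mathcal P_i$, the inner shell $A(K;a-\omega_i,a-\omega_i+f_{i+1})$ and the outer shell $A(K;a+f_i+\omega_i-f_{i+1},a+f_i+\omega_i)$; for each point piece $\{q\}\in\mathcal P_i$, the shell $A(q;\omega_i-f_{i+1},\omega_i)$;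
- (t) for each $L\in\mathcal L_i$, the shell $A(L;\tau_i,\tau_i+f_{i+1})$;
- (q) for each $q\in Q_i$, the point piece $\{q\}$.

A piece is indexed by its type and by its parent (with "inner" or "outer"), its segment, or its point.

*The first stage by hand.* From $\mathcal P_0=\{\{0\}\}$ we get $N_0=B(0,\omega_0)$ with $\omega_0=(1-10^{-6})^2$. Then $\mathcal P_1$ has one (o) piece, a skin of thickness $10^{-14}$ just inside the sphere $|z|=\omega_0$. It has one sausage-shaped skin of radius $\tau_0=(1-10^{-6})10^{-6}$ and thickness $10^{-14}$ around each segment of length $10^{-6}$ centered at a point of the grid $10^{-5}\mathbb Z^3$, as long as the center is at distance at least $10^{-5}$ from $N_0^c$. And it has the points of the grid $10^{-6}\mathbb Z^3$ that stay clear of $N_0^c$ and of the sausages. Suppose I opens with $B(0,1)$ and II replies at $y_0$ with $|y_0|\le1-\varepsilon=\omega_0+\tau_0$. If $y_0=(1-\varepsilon)e_1$, I can move by $\tau_0$ to $\omega_0e_1\in Y_1$. If $y_0=0$, which lies on $L_0$, I can move by $\tau_0$ to the sausage skin around $L_0$, in a direction $\theta\in Z_0$.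

**Step 1: $Y_{i+1}\subseteq N_i$, and (o) pieces hug the boundary of $N_i$.** These facts separate the three kinds of pieces. If $d(z,L_p)\le\tau_i+f_{i+1}$, then $|z-p|\le\frac12s_i+\tau_i+f_{i+1}<2s_i$. So the (t) piece of $L_p$ lies in $B(p,2s_i)\subseteq N_i$. The (o) pieces lie in sets $N(P)$, and $Q_i\subseteq N_i$. Hence $Y_{i+1}\subseteq N_i$. Moreover,
$$d(x,N_i^c)\le f_{i+1}\quad\text{for every point }x\text{ of an (o) piece.} \tag{4}$$
Let the piece come from $P$ with set $K$, and let $v$ be the corresponding end value, so $|d(x,K)-v|\le f_{i+1}$. For small $\eta>0$, (P) gives $x'$ with $d(x',K)=v-\eta$ (inner shell) or $v+\eta$ (otherwise) and $|x'-x|\le f_{i+1}+\eta$. Then $x'\notin N(P)$. Since $x'$ is within $f_{i+1}+\eta$ of $N(P)$, it is in no other $N(P')$. So $x'\in N_i^c$. Let $\eta\to0$.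

**Step 2: $(\mathrm H_{i+1})$ holds.** This keeps the induction going. The separations are:

- (o)–(o): at least $2\omega_i+f_i-2f_{i+1}\ge r_i$ for the two shells of one $P$, and at least $9000r_i$ for different $P$;
- (o)–(t): at least $8s_i-f_{i+1}$, by (4), since points of (t) pieces lie in balls $B(p,2s_i)$ with $d(p,N_i^c)\ge10s_i$;
- (o)–(q): at least $\frac{s_i}{20}-f_{i+1}$, by (4);
- (t)–(t): at least $10s_i-4s_i=6s_i$;
- (t)–(q): at least $(\tau_i+\frac{s_i}{20})-(\tau_i+f_{i+1})=\frac{s_i}{20}-f_{i+1}$;
- (q)–(q): at least $s_i$.

All are at least $\Delta_{i+1}=\frac{s_i}{100}$. The inner radii of the new shells are $a-\omega_i\ge\Delta_i-\omega_i$, $a+f_i+\omega_i-f_{i+1}\ge\Delta_i$, $\omega_i-f_{i+1}\ge0.9r_i$ and $\tau_i$. All are at least $\Delta_{i+1}$.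

**Step 3: covering.** This is what lets I go from one skeleton to the next.

**(C)** *If $x\in Y_i$ and $|y-x|\le(1-\varepsilon)r_i$, there is $x'\in Y_{i+1}$ with $|x'-y|\le\tau_i$.*

Let $x\in P\in\mathcal P_i$, so $d(y,P)\le(1-\varepsilon)r_i=\omega_i+\tau_i$.

If $y\notin N_i$, then $y\notin N(P)$, and as $d(\cdot,K)$ is 1-Lipschitz, $d(y,K)$ is beyond an end value of $N(P)$ by at most $\tau_i$. (P) gives $x'$ with $d(x',K)$ equal to that end value and $|x'-y|\le\tau_i$. It is in an (o) piece.

Let $y\in N_i$. If $d(y,L)\le\tau_i$ for some $L\in\mathcal L_i$, (P) gives $x'$ with $d(x',L)=\tau_i$ and $|x'-y|\le\tau_i$, in a (t) piece. Otherwise let $q\in s_i\mathbb Z^3$ with $|y-q|\le\frac{\sqrt3}2s_i<0.867s_i$.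

- If $q\in Q_i$, take $x'=q$.
- If $d(q,N_i^c)<\frac{s_i}{20}$, some $w\notin N_i$ has $|y-w|<0.917s_i<\tau_i$. The segment $[y,w]$ contains a point $x'\in\partial N_i$. The sets $N(P')$ are closed, finitely many and separated, so $x'\in\partial N(P')$ for some $P'$ with set $K'$. Then $d(x',K')$ is an end value of $N(P')$, since otherwise $x'$ would be interior to $N(P')$. So $x'$ is in an (o) piece.
- Otherwise $d(q,L)<\tau_i+\frac{s_i}{20}$ for some $L\in\mathcal L_i$. Then $\tau_i<d(y,L)<\tau_i+0.917s_i$, and (P) gives $x'$ with $d(x',L)=\tau_i$ and $|x'-y|<0.917s_i<\tau_i$, in a (t) piece.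

**Step 4: tubes.** Each segment is surrounded in all later skeletons by a shrinking shell that nothing in the skeleton penetrates; we now identify it. For $L\in\mathcal L_j$ and $i\ge j+1$ let
$$m_i(L)=\tau_j-\sum_{k=j+1}^{i-1}\omega_k. \tag{5}$$
By (3) this decreases strictly in $i$ to $\tau_j-h_{j+1}=\kappa s_j$.

**(S1)** *$A_i(L):=A(L;m_i(L),m_i(L)+f_i)$ is a member of $\mathcal P_i$, and $d(x,L)\ge m_i(L)$ for all $x\in Y_i$.*

Let $i=j+1$ and $L=L_p$. Then $A_i(L)$ is the (t) piece of $L$. The other (t) pieces lie in balls $B(p',2s_j)$ disjoint from $B(p,2s_j)$. The (o) pieces do not meet $B(p,2s_j)$, by (4), as its points have distance at least $8s_j$ from $N_j^c$. Outside $B(p,2s_j)$ we have $d(\cdot,L)\ge\frac32s_j>\tau_j$. Points of $Q_j$ are at distance more than $\tau_j$ from $L$. So (S1) holds for $i=j+1$. For the step from $i$ to $i+1$: the inner shell of $A_i(L)$ is $A_{i+1}(L)$, since $m_{i+1}(L)=m_i(L)-\omega_i$; and $Y_{i+1}\subseteq N_i$ gives $d(x,L)\ge m_i(L)-\omega_i=m_{i+1}(L)$ on $Y_{i+1}$.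

**(S2)** *For fixed $i$ the shells $A_i(L)$, $L\in\bigcup_{j<i}\mathcal L_j$, are members of $\mathcal P_i$ with distinct indices, hence pairwise disjoint.* By induction on $i$: inner shells of members with distinct indices have distinct indices, and they are indexed differently from the new (t) pieces. Disjointness follows from $(\mathrm H_i)$.

**Target.** Let $H_i=\{z:d(z,Y_i)\le h_i\}$,
$$\mathrm{Bad}=\{p+xs_je_1+\kappa s_j\theta:\ j\ge0,\ p\in C_j,\ x\in(-\tfrac12,\tfrac12),\ \theta\in\mathbb S,\ (x,\theta)\notin Z\},$$
$$S=\Big(\bigcap_iH_i\Big)\setminus\mathrm{Bad},\qquad T=\mathbb R^3\setminus S.$$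
So I wins iff the outcome is in $S$. Coming too close to a segment is fatal for I: for $L\in\mathcal L_j$,
$$d(z,L)<\kappa s_j\ \Longrightarrow\ z\notin H_{j+1}\ \Longrightarrow\ z\in T. \tag{6}$$
Indeed, by (S1), $d(z,Y_{j+1})\ge\tau_j-d(z,L)>\tau_j-\kappa s_j=h_{j+1}$.

We consider the $(\varepsilon,\varepsilon)$ game and the $(\varepsilon,\varepsilon,1)$ game with target $T$.

## II has no winning strategy

Let $\pi$ be a strategy for II in either game. We build, with $\mathsf{DC}$, a run following $\pi$ that I wins. If $\pi$ ever plays illegally, I wins, so assume it plays legally. I opens with $B(0,1)$. Her balls will be $B(x_i,r_i)$ with $x_i\in Y_i$, and $x_0=0\in Y_0$. II's replies are $B(y_i,s_i)$ with $|y_i-x_i|\le(1-\varepsilon)r_i$. Any $x_{i+1}$ with $|x_{i+1}-y_i|\le\tau_i$ is legal.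

By (C), I can always stay on the skeletons. That alone keeps $z$ in $\bigcap_iH_i$, but she must also avoid $\mathrm{Bad}$. For this we watch, for $L\in\bigcup_{j<i}\mathcal L_j$, the *slack*
$$\delta_i(L)=d(x_i,L)-m_i(L)\ge0 .$$
I will keep positive slack whenever she can. The slack of $L$ will vanish only when II forces it, and then I's whole path away from $L$ is a straight ray whose direction I has chosen.

**Step 1: I's rule.** By (C) take $x''\in Y_{i+1}$ with $|x''-y_i|\le\tau_i$.

*Case A: $x''$ is in no $A_{i+1}(L)$, $L\in\bigcup_{j\le i}\mathcal L_j$.* Let $x_{i+1}=x''$. By (S1), $\delta_{i+1}(L)>f_{i+1}$ for all these $L$.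

*Case B: $x''\in A_{i+1}(L)$ with $L\in\mathcal L_j$, $j\le i$.* This $L$ is unique by (S2). Write $m=m_{i+1}(L)$, $D=d(y_i,L)$, $v=\min(m+f_{i+1},D+\tau_i)$. Since $m\le d(x'',L)\le m+f_{i+1}$ and $|x''-y_i|\le\tau_i$, we have $D\ge m-\tau_i$ and $D-\tau_i\le m+f_{i+1}$. Hence $v\ge m$ and $|v-D|\le\tau_i$. In every subcase below $x_{i+1}\in A_{i+1}(L)\subseteq Y_{i+1}$, so by (S1) and (S2) all other segments $L'\in\bigcup_{j'\le i}\mathcal L_{j'}$ have $\delta_{i+1}(L')>f_{i+1}$.

*B1: $v>m$.* By (P) choose $x_{i+1}$ with $d(x_{i+1},L)=v$ and $|x_{i+1}-y_i|\le\tau_i$. Then $\delta_{i+1}(L)=\min(f_{i+1},D+\tau_i-m)>0$.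

*B2: $v=m$, that is, $D=m-\tau_i$.*

- If $j=i$, then $m=\tau_i$, so $D=0$ and $y_i\in L=L_p$. If $y_i=p+xs_ie_1$ with $|x|<\frac12$, choose $\theta\in Z_x$ and let $x_{i+1}=y_i+\tau_i\theta$. If $y_i$ is an endpoint of $L$, let $x_{i+1}=y_i\pm\tau_ie_1$, pointing away from $L$. In both cases the direction is outward at $y_i$, so $d(x_{i+1},L)=\tau_i=m$ with nearest point $y_i$.
- If $j<i$, then
$$D=m_i(L)-\omega_i-\tau_i=m_i(L)-(1-\varepsilon)r_i\le d(x_i,L)-|x_i-y_i|\le D.$$
So equality holds throughout: $\delta_i(L)=0$, $|x_i-y_i|=(1-\varepsilon)r_i$ and $d(x_i,L)=d(y_i,L)+|x_i-y_i|$. Moreover $D=m-\tau_i>\kappa s_j-s_i>0$. By (P′), $y_i\in[b,x_i]$ with $b$ the nearest point of $L$ to $x_i$. Since $D<m=D+\tau_i<m_i(L)=|x_i-b|$, we may let $x_{i+1}$ be the point of $[b,x_i]$ with $|x_{i+1}-b|=m$. Then $|x_{i+1}-y_i|=m-D=\tau_i$, and $d(x_{i+1},L)=m$ with nearest point $b$.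

**Step 2: slack does not disappear.** This step says that positive slack can only be cut down to $f_{i+1}$. For $L\in\mathcal L_j$, $j<i$,
$$\delta_{i+1}(L)\ge\min(f_{i+1},\delta_i(L)). \tag{7}$$
This is clear if $\delta_{i+1}(L)>f_{i+1}$. Otherwise Case B occurred for this $L$, and, with $m$ and $D$ as there,
$$D=d(y_i,L)\ge m_i(L)+\delta_i(L)-(1-\varepsilon)r_i=m_{i+1}(L)-\tau_i+\delta_i(L),$$
that is, $D+\tau_i-m\ge\delta_i(L)$. In B1 this gives (7). In B2 it gives $\delta_i(L)=0$, so (7) is trivial. Also, for $L\in\mathcal L_j$ with $j\le i$, $\delta_{i+1}(L)=0$ happens only in case B2 for this $L$.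

**Step 3: the outcome $z$ is in $\bigcap_iH_i$.** Since $x_k\in Y_k\subseteq N_{k-1}$ and the $Y$'s are compact, stepping back from $Y_k$ to $Y_{k-1}$ and so on gives $d(x_k,Y_i)\le\sum_{l=i}^{k-1}\omega_l\le h_i$ for $k>i$. Let $k\to\infty$.

**Step 4: where $z$ lies relative to a segment $L\in\mathcal L_j$.** There are two possibilities.

(α) *Suppose $\delta_{i_0}(L)>0$ for some $i_0\ge j+1$. Then $d(z,L)>\kappa s_j$.* First, some $l\ge i_0$ has $\delta_l(L)\ge f_l$. Otherwise $\delta_{i+1}(L)<f_{i+1}$ for all $i\ge i_0$, so (7) gives $\delta_{i+1}(L)\ge\delta_i(L)$, and $0<\delta_{i_0}(L)\le\delta_i(L)<f_i\to0$, a contradiction. For this $l$,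
$$d(y_l,L)\ge m_l(L)+f_l-(1-\varepsilon)r_l=m_{l+1}(L)-\tau_l+f_l .$$
Since $|z-y_l|\le s_l$ and $f_l=10^4s_l$, we get $d(z,L)>m_{l+1}(L)>\kappa s_j$.

(β) *Suppose $\delta_i(L)=0$ for all $i\ge j+1$.* Then B2 applied to $L$ at every step $i\ge j$. So $y_j\in L$, $x_{j+1}=y_j+\tau_j\theta$ with nearest point $y_j$ in $L$, and inductively $x_i=y_j+m_i(L)\theta$ for all $i\ge j+1$. Hence $z=y_j+\kappa s_j\theta$, with nearest point $y_j$ in $L$. Here either $y_j=p+xs_je_1$ with $|x|<\frac12$ and $(x,\theta)\in Z$, or $y_j$ is an endpoint of $L$ and $\theta=\pm e_1$ points away from $L$.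

**Step 5: $z\notin\mathrm{Bad}$.** Suppose $z=p+xs_je_1+\kappa s_j\theta$ with $p\in C_j$, $|x|<\frac12$, $\theta\in\mathbb S$, $(x,\theta)\notin Z$. Let $L=L_p\in\mathcal L_j$. Then $d(z,L)=\kappa s_j$, with nearest point $p+xs_je_1$ interior to $L$. So (α) fails and (β) holds for $L$. By uniqueness of the nearest point, $y_j=p+xs_je_1$. So we are not in the endpoint case, and the pair in (β) is $(x,\theta)$, which then belongs to $Z$: a contradiction.

Hence $z\in S$, I wins this run, and $\pi$ is not winning. $\square$

## I's opening radius must be some $r_i$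

Let $\sigma$ be a winning strategy for I in either game, with first ball $B(x,r)$. We first find segments within II's reach.

**(R)** *If $100s_i\le r$, then either II can move to a ball disjoint from $H_i$ (and so beats $\sigma$), or there is $p\in C_i$ with $|p-x|<r/2$ and $d(p,N_i^c)\ge11s_i$.*

If $d(x,Y_i)>h_i+\varepsilon r$, II plays $B(x,\varepsilon r)$, which is disjoint from $H_i$. Otherwise pick $\hat x\in Y_i$ with $|x-\hat x|\le h_i+\varepsilon r$. Since $h_i-\omega_i=h_{i+1}\le\varepsilon s_i$, there is $c\in[x,\hat x]$ with
$$|c-\hat x|\le\omega_i-20s_i,\qquad|c-x|\le\varepsilon s_i+\varepsilon r+20s_i\le\tfrac r4 :$$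
take $c=x$ if $|x-\hat x|\le\omega_i-20s_i$, and otherwise the point of the segment at distance $\omega_i-20s_i$ from $\hat x$. Then $B(c,20s_i)\subseteq B(\hat x,\omega_i)\subseteq N_i$. A nearest $p\in10s_i\mathbb Z^3$ to $c$ has $|p-c|\le5\sqrt3s_i<9s_i$. So $d(p,N_i^c)\ge11s_i$, hence $p\in C_i$, and $|p-x|<\frac r4+0.09r<\frac r2$.

**Claim.** *$r=r_i$ for some $i\ge0$.* In each of the following cases II beats $\sigma$.

**Case 1: $r>r_0=1$.** II pushes away from $0$. By (Pu1), $|z|\ge\kappa r>h_0$, so $z\notin H_0$ and $z\in T$.

**Case 2: $100s_i\le r<r_i$.** Here II sits on a segment too tightly for I. By (R), II wins at once or can play $B(p,\varepsilon r)$ with $p\in L_p\in\mathcal L_i$, and then she pushes toward $L_p$. By (Pu2), $d(z,L_p)\le\kappa\varepsilon r<\kappa s_i$, so $z\in T$ by (6).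

**Case 3: $2r_{i+1}\le r\le100s_i$.** Here II jumps out of $H_{i+1}$: she finds $y$ with $|y-x|\le(1-\varepsilon)r$ and $d(y,Y_{i+1})>h_{i+1}+\varepsilon r$. Then $B(y,\varepsilon r)\cap H_{i+1}=\emptyset$, and she wins. If $y=x$ works, we are done. Otherwise some piece $P\in\mathcal P_{i+1}$, $P=A(K;a,b)$ with $b-a\le f_{i+1}$, has
$$d(x,P)\le h_{i+1}+\varepsilon r\le1.01\cdot10^{-4}s_i .$$
Let $u=d(x,K)$ and $\xi=\min((1-\varepsilon)r,10^{-3}s_i)$.

- If $u\ge\frac{a+b}2$, take $y$ by (P) with $d(y,K)=u+\xi$. Then $d(y,P)\ge u+\xi-b\ge\xi-\frac12f_{i+1}$.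
- If $u<\frac{a+b}2$, then $P$ is a shell, because a point piece would give $u<0$. So $a\ge\Delta_{i+1}=\frac{s_i}{100}$ and $u\ge a-1.01\cdot10^{-4}s_i>\xi$. Take $y$ by (P) with $d(y,K)=u-\xi$. Then $d(y,P)\ge a-u+\xi\ge\xi-\frac12f_{i+1}$.

In both cases $|y-x|=\xi\le(1-\varepsilon)r$. And $\xi-\frac12f_{i+1}>h_{i+1}+\varepsilon r$:

- if $\xi=(1-\varepsilon)r$, because $(1-2\varepsilon)r\ge(2-4\varepsilon)r_{i+1}>1.005\,r_{i+1}\ge h_{i+1}+\frac12f_{i+1}$;
- if $\xi=10^{-3}s_i$, because $h_{i+1}+\varepsilon r+\frac12f_{i+1}<2\cdot10^{-4}s_i$.

By $(\mathrm H_{i+1})$ the other pieces are at distance at least $\frac{s_i}{100}-1.01\cdot10^{-4}s_i-10^{-3}s_i>h_{i+1}+\varepsilon r$ from $y$.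

**Case 4: $r_i<r<2r_i$.** Here II moves to a place where $Y_{i+1}$ consists of isolated points only, and pushes away from the nearest one. By (R), II wins at once or gets $p$ as there. In the latter case she plays $B(y_0,\varepsilon r)$ with $y_0=p+5s_ie_1$, which is legal since $|y_0-x|\le\frac r2+5s_i\le(1-\varepsilon)r$. We have $d(y_0,N_i^c)\ge6s_i$, and $y_0$ is at distance $5s_i$ from $10s_i\mathbb Z^3$. By (4), (o) pieces are at distance at least $6s_i-f_{i+1}$ from $y_0$. The (t) pieces lie in balls $B(p',2s_i)$, so they are at distance at least $3s_i$. So all pieces of $\mathcal P_{i+1}$ other than points of $Q_i$ are at distance at least $2.99s_i$ from $y_0$. Since $\varepsilon r<2s_i$, they are at distance at least $0.99s_i>h_{i+1}$ from every possible outcome.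

Let $\sigma$ answer $B(x',r')$, so $r_{i+1}<r'=\varepsilon^2r<2r_{i+1}$. At most one $q\in Q_i$ has $|x'-q|\le\frac{s_i}4$. All other $q'\in Q_i$ have $|x'-q'|>\frac{s_i}4$, so the outcome stays at distance more than $\frac{s_i}4-2r_{i+1}>h_{i+1}$ from them. If such $q$ exists, II pushes away from $q$, and by (Pu1) $|z-q|\ge\kappa r'>h_{i+1}$. If none exists, II plays concentrically. In all cases $d(z,Y_{i+1})>h_{i+1}$, as there are finitely many pieces, so $z\notin H_{i+1}$ and $z\in T$.

The cases cover all $r\notin\{r_i:i\ge0\}$: $(1,\infty)$ by Case 1 and, for each $i\ge0$, $[100s_i,r_i)$ by Case 2, $[2r_{i+1},100s_i]$ by Case 3, and $(r_{i+1},2r_{i+1})$ by Case 4 applied to $i+1$. This proves the claim.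

## A winning strategy for I uniformizes $Z$

So $\sigma$ opens with $B(x,r_i)$ for some $i$ (with $i=0$ in the $(\varepsilon,\varepsilon,1)$ game). Since $\sigma$ is winning and $100s_i\le r_i$, (R) gives $p\in C_i$ with $|p-x|<r_i/2$. Fix one and put $L=L_p$. For every $\xi\in(-\frac12,\frac12)$, II may legally reply with center $y=y(\xi)=p+\xi s_ie_1$ and radius $s_i$, because $|y-x|<\frac{r_i}2+\frac{s_i}2\le(1-\varepsilon)r_i$. Let $\sigma$ answer with center $x'$, and suppose that II pushes toward $L$ from then on.

**Step 1: every move of $\sigma$ is maximal.** This is the critical-distance argument with the roles exchanged. Let $y=y^0,y^1,\dots$ be II's centers (radii $\varepsilon^{2k}s_i$) and $x^0=x',x^1,\dots$ I's answers to them. Put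
$$g_k=\sum_{l<k}(1-\varepsilon)^2\varepsilon^{2l}s_i=\kappa s_i(1-\varepsilon^{2k}),\qquad\text{so}\quad g_k+\kappa\varepsilon^{2k}s_i=\kappa s_i .$$
As in (Pu2), $d(y^k,L)\le g_k$. If $d(y^k,L)<g_k$ for some $k$, then (Pu2), applied from the ball $B(y^k,\varepsilon^{2k}s_i)$, gives $d(z,L)<\kappa s_i$, so $z\in T$ by (6), contradicting that $\sigma$ wins. So $d(y^k,L)=g_k$ for all $k$. Since $g_{k+1}>0$ and $d(y^{k+1},L)=\max(0,d(x^k,L)-(1-\varepsilon)\varepsilon^{2k+1}s_i)$,
$$d(x^k,L)=g_{k+1}+(1-\varepsilon)\varepsilon^{2k+1}s_i=g_k+(1-\varepsilon)\varepsilon^{2k}s_i\ge d(y^k,L)+|x^k-y^k|\ge d(x^k,L).$$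
Hence $d(x^k,L)=d(y^k,L)+|x^k-y^k|$ and $|x^k-y^k|=(1-\varepsilon)\varepsilon^{2k}s_i$ for all $k$.

**Step 2: the run stays on one ray.** For $k=0$ we have $d(x',L)=|x'-y|=\tau_i$. So $y$ is the nearest point of $L$ to $x'$, and as $y$ is interior to $L$, $x'=y+\tau_i\theta$ with $\theta\in\mathbb S$. By definition of pushing, $y^1\in[y,x^0]$. Inductively, let $k\ge1$ and let $y^k$ lie on the ray $y+\mathbb R_+\theta$, with $d(y^k,L)=g_k>0$ and nearest point $y$. By (P′), $y^k\in[y,x^k]$, so $x^k$ lies on the ray and has nearest point $y$. Then $y^{k+1}\in[y,x^k]$ lies on the ray too. Since $g_k\to\kappa s_i$,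
$$z=y+\kappa s_i\theta=p+\xi s_ie_1+\kappa s_i\theta .$$

**Step 3: reading off the function.** Since $\sigma$ wins, $z\notin\mathrm{Bad}$, and therefore $(\xi,\theta)\in Z$. Thus
$$F(\xi):=\frac{x'-y(\xi)}{\tau_i},\qquad x'\text{ the center of }\sigma\text{'s answer to }y(\xi),$$
satisfies $F(\xi)\in Z_\xi$ for all $\xi\in(-\frac12,\frac12)$. It is defined outright from $\sigma$ and $p$, with no further choices.

**Conclusion of the proof of Theorem B.** If either game with target $T$ is determined, then I has a winning strategy, because II has none, and so $Z$ has a uniformizing function. With Lemmas 1 and 3 and rescaling, either hypothesis of Theorem B implies $\mathsf{Unif}$. By Theorem A it implies $\mathsf{AD}$. By $(\ast)$ it implies $\mathsf{AD}_{\mathbb R}$. This proves Theorem B and the answer yes to (b). $\square$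

## From $\mathsf{AD}_{\mathbb R}$ back to Schmidt's game: Theorem C

$\mathsf{AD}_{\mathbb R}$ implies that every Schmidt game on every $\mathbb R^n$ is determined: code the moves $(x,r)$ by reals via a bijection between $\mathbb R$ and $\mathbb R^n\times(0,\infty)$, and put the rules into the payoff set (the first player to violate them loses). The full Schmidt determinacy statements imply their restrictions to $\alpha=\beta=10^{-6}$ (and one $\rho$). For $n\ge3$ these restrictions imply $\mathsf{AD}_{\mathbb R}$ by Theorem B. This closes the circle for $n\ge3$. For $n=1$, combine Theorem A with known result 1. $\square$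

For $n=2$ the above gives that $\mathsf{AD}_{\mathbb R}$ implies Schmidt determinacy on $\mathbb R^2$, which implies $\mathsf{AD}$; no further claim is made there.

## Parameters for which determinacy is free: Theorem D(2), (3)

Part 1 of Theorem D was proved in the section on a fixed radius. Parts 2 and 3 concern parameters for which one player can always undo the other's move.

**Proof of (2).** The condition $\alpha(2-\beta)\ge1$ says $1-\alpha\le(1-\beta)\alpha$. If $T=\mathbb R^n$, II wins by playing concentrically. Otherwise I fixes $z\notin T$ and always centers her ball at $z$. From $B(z,r)$, II moves to some $y$ with $|y-z|\le(1-\alpha)r\le(1-\beta)\alpha r$, and II's ball has radius $\alpha r$. So recentering at $z$ is legal. The outcome is $z$, and I wins. This works in both variants. $\square$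

**Proof of (3).** The condition $\beta(2-\alpha)\ge1$ says $1-\beta\le(1-\alpha)\beta$. If $T$ is not dense, I opens with a ball disjoint from $T$, which she may do since the radius is free, and wins. If $T$ is dense, let $\{t_k\}\subseteq T$ be countable and dense in $\mathbb R^n$, using countable choice to pick a point of $T$ in each ball with rational center and radius. II centers her first ball at the first $t_k$ in $B(x_0,(1-\alpha)\rho_0)$ and keeps recentering there. This is legal, since from $B(t_k,s)$ I moves by at most $(1-\beta)s\le(1-\alpha)\beta s$, and I's ball has radius $\beta s$. The outcome is $t_k\in T$, so II wins. $\square$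

By parts 2 and 3, for some single pairs $(\alpha,\beta)$ the determinacy hypotheses are already theorems of $\mathsf{ZF}+\mathsf{DC}$. So if only one pair is used, some restriction on it, such as $\alpha=\beta=10^{-6}$ in Theorems A and B, is needed.
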